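# The subring zeta function as $q\to 1$ and the leading coefficient of the topological zeta function

## 1. Subalgebra counts along a tower with $q_m\to1$

Throughout, a **non-associative ring** $\mathcal A$ is a free $\mathbb Z$-module of finite rank $d$ (its additive rank) with a biadditive, not necessarily associative, multiplication $\mathcal A\times\mathcal A\to\mathcal A$. A subring is an additive subgroup closed under multiplication. Let $K$ be a finite extension of $\mathbb Q_p$ with valuation ring $\mathfrak O$, maximal ideal $\mathfrak m=(\pi)$, and residue field of size $q$. Write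
$$a_e(\mathcal A,K)=\#\{\mathfrak O\text{-subalgebras of index } q^e \text{ in } \mathcal A\otimes\mathfrak O\}.$$

Here is the construction on which everything turns. Fix a prime $\ell$, a prime $p\ne\ell$, and $N\ge1$ with $p^N\equiv1\bmod \ell$. Let $K_m$ be the unramified extension of $\mathbb Q_p$ of degree $N\ell^m$, with residue field of size $q_m=p^{N\ell^m}$. The integers $q_m$ tend to infinity, but $\ell$-adically they tend to $1$: if $x\equiv 1\bmod\ell$, then $x^{\ell^m}\equiv1\bmod\ell^{m+1}$. Now form, **with the index exponent $e$ held fixed**,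
$$g_e=\lim_{m\to\infty}a_e(\mathcal A,K_m)\ \text{ in }\mathbb Z_\ell,\qquad G_0(Y)=\sum_{e\ge0}g_eY^e .$$
It is not obvious that these limits exist; we shall prove that they do for suitable $p$ and $N$. In small cases one can see it by hand.

**Example 1: $(\mathbb Z^d,0)$, zero multiplication.** All submodules of $\mathfrak O^d$ count. Each finite-index submodule is the row span of a unique upper triangular matrix with diagonal $(\pi^{e_1},\dots,\pi^{e_d})$ whose $k-1$ entries above $\pi^{e_k}$ are chosen in a fixed set of representatives mod $\pi^{e_k}$. That gives $q^{(k-1)e_k}$ choices in column $k$, so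
$$\sum_e a_eY^e=\prod_{k=1}^{d}\frac1{1-q^{k-1}Y},\qquad G_0(Y)=\frac1{(1-Y)^d}.$$

**Example 2: the Heisenberg Lie ring** $\mathcal H=\langle x,y,z:[x,y]=z,\ z\text{ central}\rangle$. Let $U$ be a finite-index submodule of $\mathcal H\otimes\mathfrak O$, let $U'$ be its projection to $\mathfrak Ox\oplus\mathfrak Oy$, of index $q^f$, and let $U\cap\mathfrak Oz=\pi^k\mathfrak Oz$. Then $U$ consists of all $a+cz$ with $a\in U'$ and $c\equiv\varphi(a)\bmod\pi^k$, for a unique linear map $\varphi:U'\to\mathfrak O/\pi^k$. The bracket of two elements over $a,b\in U'$ is $\beta(a,b)z$, where $\beta$ is the determinant. The values $\beta(U',U')$ generate $\pi^f\mathfrak O$, so $U$ is a subalgebra iff $k\le f$, with no condition on $\varphi$. There are $q^{2k}$ maps $\varphi$, and $1+q+\dots+q^f$ choices of $U'$ by Example 1. Hence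
$$\sum_ea_e(\mathcal H,K)Y^e=\sum_{f\ge0}(1+q+\dots+q^f)\,Y^f\sum_{k=0}^f(q^2Y)^k .$$
Letting $q\to1$,
$$G_0(Y)=\sum_f(f+1)Y^f\,\frac{1-Y^{f+1}}{1-Y}=\frac1{1-Y}\Big(\frac1{(1-Y)^2}-\frac{Y}{(1-Y^2)^2}\Big),\qquad (1-Y)^3G_0(Y)=1-\frac{Y}{(1+Y)^2},$$
and the last function takes the value $3/4$ at $Y=1$.

What is $G_0$ for? It remembers exactly one number of the *topological* zeta function of $\mathcal A$, the coefficient of $s^{-d}$ at $s=\infty$. It also reacts very simply when one adds a summand $\mathbb Z$ with zero multiplication.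

## 2. The topological zeta function and its coefficient of $s^{-d}$

The **subring zeta function** over $K$ is
$$\zeta_{\mathcal A\otimes\mathfrak O}(s)=\sum_U|\mathcal A\otimes\mathfrak O:U|^{-s}=\sum_e a_e(\mathcal A,K)q^{-es},$$
the first sum running over the $\mathfrak O$-subalgebras $U$ of finite index.

**Definition (topological zeta function; du Sautoy–Loeser, Rossmann).** Informally, $\zeta_{\mathcal A,\rm top}(s)\in\mathbb Q(s)$ is the constant term of $(1-p^{-1})^d\zeta_{\mathcal A\otimes\mathbb Z_p}(s)$ expanded in powers of $p-1$. Precisely, it is known that there are finitely many $\mathbb Q$-varieties $V_1,\dots,V_r$ (with fixed models over $\mathbb Z$) and $W_1,\dots,W_r\in\mathbb Q(X,Y)$ such that, for almost all $p$ and all finite $K/\mathbb Q_p$,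
$$\zeta_{\mathcal A\otimes\mathfrak O}(s)=\sum_{i=1}^r|\bar V_i(\mathbb F_q)|\,W_i(q,q^{-s}),\tag{1}$$
where $\bar V_i$ denotes reduction mod $p$, and such that each $(1-X^{-1})^dW_i(X,X^{-s})$ lies in $\mathbb Q(s)[[X-1]]$ when one expands $X^{-s}=\sum_k\binom{-s}{k}(X-1)^k$. Then
$$\zeta_{\mathcal A,\rm top}(s)=\sum_{i=1}^r\chi(V_i(\mathbb C))\Big[(1-X^{-1})^dW_i(X,X^{-s})\Big]_{X=1},\tag{2}$$
where $\chi$ is the topological Euler characteristic and $[\,\cdot\,]_{X=1}$ is the constant term in $X-1$. It is known that the result does not depend on the chosen formula.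

In practice one uses $1-X^{a-bs}=(bs-a)(X-1)+O((X-1)^2)$.

- For $(\mathbb Z^d,0)$, Example 1 gives $\zeta_{\rm top}(s)=\prod_{k=0}^{d-1}\frac1{s-k}$.
- For $\mathcal H$, use $\sum_f(1+q+\dots+q^f)Z^f=\frac1{(1-Z)(1-qZ)}$ with $Z=Y$ and $Z=q^2Y^2$ in Example 2. This gives
$$\sum_ea_eY^e=\frac1{1-q^2Y}\Big(\frac1{(1-Y)(1-qY)}-\frac{q^2Y}{(1-q^2Y^2)(1-q^3Y^2)}\Big),$$
$$\zeta_{\mathcal H,\rm top}(s)=\frac1{s-2}\Big(\frac1{s(s-1)}-\frac1{(2s-2)(2s-3)}\Big)=\frac{3}{2s(s-1)(2s-3)} .$$

**Definition.** $\mathfrak M(\mathcal A):=\zeta_{\mathcal A,\rm top}(s^{-1})\,s^{-d}\big|_{s=0}$.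

If $\zeta_{\mathcal A,\rm top}(s)=\sum_{k}z_ks^{-k}$ at $s=\infty$, then $\mathfrak M(\mathcal A)\neq\infty$ means $z_k=0$ for all $k<d$, and then $\mathfrak M(\mathcal A)=z_d$. So $\mathfrak M(\mathbb Z^d,0)=1$ and $\mathfrak M(\mathcal H)=3/4$, the same numbers as in Section 1. The **degree conjecture** (Rossmann, Conjecture I of his earlier paper on topological zeta functions) asserts that $0\ne\mathfrak M(\mathcal A)\ne\infty$, i.e. that $\zeta_{\mathcal A,\rm top}$ has degree $-d$ in $s$ with leading coefficient $\mathfrak M(\mathcal A)$. We shall not assume it.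

Let $(\mathbb Z,0)$ be $\mathbb Z$ with zero multiplication and put $\mathcal A'=\mathcal A\oplus(\mathbb Z,0)$, of rank $d+1$. The problem, whose source is Rossmann's "Computing topological zeta functions of groups, algebras, and modules, II" (arXiv:1409.5044, 2014), is to prove or disprove that always $\mathfrak M(\mathcal A)=\mathfrak M(\mathcal A')$. The statement is true.

**Theorem 1.** For every $\mathcal A$, $\mathfrak M(\mathcal A)=\mathfrak M(\mathcal A')\in\mathbb Q$. Iterating, $\mathfrak M(\mathcal A)=\mathfrak M(\mathcal A\oplus(\mathbb Z^r,0))$ for all $r\ge0$.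

**Theorem 2.** Let $\mathcal A$ have rank $d\ge1$. Then $\deg_s\zeta_{\mathcal A,\rm top}\le-d$, i.e. $\mathfrak M(\mathcal A)\ne\infty$. Moreover, fix a prime $\ell$. For almost all primes $p$ there is $N_0\ge1$ such that for every multiple $N$ of $N_0$, with $K_m$ the unramified extension of $\mathbb Q_p$ of degree $N\ell^m$:

1. for each $e$ the limit $g_e:=\lim_{m\to\infty}a_e(\mathcal A,K_m)$ exists in $\mathbb Z_\ell$;
2. $G_0(Y):=\sum_{e\ge0}g_eY^e$ is a rational function lying in $F[Y][(1-Y^b)^{-1}:b\ge1]$ for a finite extension $F/\mathbb Q_\ell$, with a pole of order at most $d$ at $Y=1$;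
3. $\mathfrak M(\mathcal A)=\big[(1-Y)^dG_0(Y)\big]_{Y=1}$.

**Theorem 3 (supplements, not needed for Theorem 1).**

(a) Theorems 1 and 2 hold with "ring" replaced by "free $\mathbb Z$-module of rank $d$ with finitely many multilinear operations of arity $\ge1$", subrings replaced by submodules closed under the operations, and operations extended by $0$ to the summand $\mathbb Z$. Here $\zeta_{\rm top}$ is defined via formula (6) below. In particular they hold for ideal zeta functions of rings.

(b) Suppose $\mathcal A$ ($d\ge1$) has a $\mathbb Z$-basis $a_1,\dots,a_d$ that is homogeneous of pairwise distinct degrees for a grading of $\mathcal A$ by a torsion-free abelian group, so that each $a_ia_j$ is $0$ or lies in some $\mathbb Za_k$. Then the degree conjecture holds for $\mathcal A$, and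
$$\mathfrak M(\mathcal A)=d!\cdot\mathrm{vol}\Big\{x\in\mathbb R_{\ge0}^d:\ \textstyle\sum x_i\le1,\ x_k\le x_i+x_j\text{ whenever }0\ne a_ia_j\in\mathbb Za_k\Big\}>0 .$$

(c) In Theorem 1 direct sums cannot be replaced by central extensions: $\mathfrak M(\mathcal H)=3/4$, while $\mathfrak M(\mathcal H/Z(\mathcal H))=\mathfrak M(\mathbb Z^2,0)=1$.

The case $d=0$ of Theorem 1 is done at once: the zero ring has $\zeta_{\rm top}=1$, so $\mathfrak M(0)=1$, and $(\mathbb Z,0)$ has $\zeta_{\rm top}=1/s$, so $\mathfrak M(\mathbb Z,0)=1$. **From now on $d\ge1$.**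

## 3. Adding $(\mathbb Z,0)$: an exact count and a congruence modulo $q-1$

**Lemma.** For every $K$ and $e$, $\ a_e(\mathcal A',K)\equiv\sum_{k=0}^ea_{e-k}(\mathcal A,K)\pmod{q-1}$.

*Proof.* Let $U\subset(\mathcal A\otimes\mathfrak O)\oplus\mathfrak O$ be a submodule of finite index, let $U'$ be its projection to $\mathcal A\otimes\mathfrak O$, and let $U\cap(0\oplus\mathfrak O)=0\oplus\pi^k\mathfrak O$ (this intersection is nonzero because $U$ has finite index). If $(a,z),(a,z_1)\in U$, then $z\equiv z_1\bmod\pi^k$. So there is a unique map $\varphi:U'\to\mathfrak O/\pi^k$ with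
$$U=\{(a,z):a\in U',\ z\equiv\varphi(a)\bmod\pi^k\},$$
and $\varphi$ is $\mathfrak O$-linear. Conversely, each triple $(U',k,\varphi)$ defines such a $U$, of index $|\mathcal A\otimes\mathfrak O:U'|\,q^k$.

Since $(a,z)(b,w)=(ab,0)$, $U$ is a subalgebra iff for all $a,b\in U'$ we have $ab\in U'$ and $\varphi(ab)=0$. Equivalently, $U'$ is a subalgebra and $\varphi$ vanishes on the $\mathfrak O$-span $U'^2$ of all products. Hence
$$a_e(\mathcal A',K)=\sum_{k=0}^e\ \sum_{|\mathcal A\otimes\mathfrak O:U'|=q^{e-k}}\big|\mathrm{Hom}_{\mathfrak O}(U'/U'^2,\mathfrak O/\pi^k)\big|,\tag{3}$$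
with $U'$ running over subalgebras. Each $\mathrm{Hom}$ is a finite $\mathfrak O$-module, so its cardinality is a power of $q$, which is $\equiv1\bmod q-1$. $\square$

For instance, for $\mathcal H$ and $e=1$, Example 2 gives $a_1(\mathcal H)=1+q$. In (3) the term $k=0$ is $1+q$, and the term $k=1$ is $|\mathrm{Hom}(\mathcal H/[\mathcal H,\mathcal H]\otimes\mathfrak O,\mathfrak O/\pi)|=q^2$. The total $1+q+q^2$ is indeed congruent to $a_1(\mathcal H)+a_0(\mathcal H)=q+2$ modulo $q-1$.

**Why this is not yet a proof.** Since $\zeta_{\rm top}$ is "the value at $q=1$", one is tempted to replace every $|\mathrm{Hom}|$ in (3) by $1$ and conclude that $\zeta_{\mathcal A',\rm top}(s)=\zeta_{\mathcal A,\rm top}(s)\cdot\frac1s$, which would give Theorem 1 immediately. This is false: for $\mathcal A=(\mathbb Z,0)$ the left side is $\frac1{s(s-1)}$ and the right side is $\frac1{s^2}$. The error is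
$$\frac1{(1-Y)(1-qY)}-\frac1{(1-Y)^2}=\frac{(q-1)\,Y}{(1-Y)^2(1-qY)} .$$
Every coefficient in $Y$ is divisible by $q-1$. But in $\zeta_{\rm top}$ one puts $Y=q^{-s}$, which moves to $1$ together with $q$. Then three denominator factors vanish, and after multiplication by $(1-q^{-1})^2$ the limit is $\frac1{s^2(s-1)}\ne0$. A congruence modulo $q-1$ for each fixed $e$ says nothing directly about a limit in which all $e$ matter.

The example also shows a way out: the error has degree $-3$ in $s$, so it does not touch the coefficient of $s^{-2}$. Put $u=-\log Y=s\log q$. The expansion at $s=\infty$ is the regime where $\log q$ is much smaller than $u$: first $q\to1$ *with $Y$ fixed*, and afterwards $Y\to1$. In that order, congruences modulo $q-1$ are harmless. This is what Theorem 2 makes rigorous, and two things are in the way. First, "$q\to1$" must be given a meaning, because the point counts $|\bar V_i(\mathbb F_q)|$ need not be polynomials in $q$; the tower $K_m$ provides it. Second, the individual terms of (1) may have poles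 at $q=1$ for fixed $Y$; this is where the integrality of $a_e$ comes in.

## 4. A formula for the zeta function from a resolution

The purpose of this section is a formula of type (1) with explicit control of the $W_i$: the number of denominator factors is bounded by the number of factors $X-1$ in the numerator.

**Step 1: an integral.** We parametrize submodules by matrices. Let $D=d(d+1)/2$, fix a basis of $\mathcal A$, and let $\mathbb A^D$ be the space of upper triangular $d\times d$ matrices $x$. Normalize $|\pi|=q^{-1}$ and let $\mu$ be the Haar measure with $\mu(\mathfrak O^D)=1$. For $x$ over $\mathfrak O$ with $\det x\ne0$ let $U(x)$ be the span of the rows $x_1,\dots,x_d$; its index is $\prod_k|x_{kk}|^{-1}$. Every finite-index submodule is some $U(x)$. If $U(x)=U(x')$, then $x'=bx$ with $b\in\mathrm{GL}_d(\mathfrak O)$, and $b=x'x^{-1}$ is upper triangular. So $x$ is unique up to left multiplication by the group $B(\mathfrak O)$ of invertible upper triangular matrices.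

Row $i$ of $bx$ is $(b_{ii},\dots,b_{id})$ times the submatrix of $x$ with rows and columns $\ge i$. Hence $b\mapsto bx$ scales measure by $\prod_i\prod_{k\ge i}|x_{kk}|=\prod_k|x_{kk}|^k$. Since $\mu(B(\mathfrak O))=(1-q^{-1})^d$, we get $\mu(B(\mathfrak O)x)=(1-q^{-1})^d\prod_k|x_{kk}|^k$. Therefore, for $\mathrm{Re}(s)\gg0$,
$$\zeta_{\mathcal A\otimes\mathfrak O}(s)=(1-q^{-1})^{-d}\int_V\prod_k|x_{kk}|^{s-k}\,d\mu,\tag{4}$$
where $V$ is the set of $x$ with $\det x\ne0$ such that $U(x)$ is a subalgebra. A row vector $c$ lies in $U(x)$ iff $cx^{-1}\in\mathfrak O^d$, i.e. iff $c\,\mathrm{adj}(x)\in\det(x)\mathfrak O^d$. So $V$ is given by conditions $v(\det x)\le v(g_l(x))$, where the $g_l\in\mathbb Z[x]$ are the entries of the vectors $(x_ix_j)\,\mathrm{adj}(x)$. Those vanishing identically impose no condition and are dropped.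

**Step 2: resolution and spreading out.** We make all functions in (4) locally monomial. Let $\Phi=\prod_kx_{kk}\prod_lg_l$. By Hironaka there is an embedded resolution $h:Y\to\mathbb A^D$ of $\Phi$ over $\mathbb Q$. That is, $h$ is projective and an isomorphism over $\{\Phi\ne0\}$, $Y$ is smooth, and $h^{-1}(\Phi=0)_{\rm red}=\bigcup_{j\in J}E_j$ has simple normal crossings. For $f\in\{x_{kk},g_l,\det\}$ let $N_j(f)$ be the order of $f\circ h$ along $E_j$, and let $\nu_j-1\ge0$ be the order of $h^*(dx)$ along $E_j$. For $I\subset J$ put $E_I^\circ=\bigcap_{j\in I}E_j\setminus\bigcup_{j\notin I}E_j$.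

All this is given by finitely many equations over $\mathbb Q$. So for a suitable integer $M$ there is a smooth $\mathbb Z[1/M]$-scheme $\mathcal Y$, projective over $\mathbb A^D_{\mathbb Z[1/M]}$, with generic fiber $h$, such that the map is an isomorphism over $\{\Phi\ne0\}$. Moreover, the closures $\mathcal E_j$ of the $E_j$ are relative Cartier divisors, and every $\bigcap_{j\in I}\mathcal E_j$ is empty or smooth over $\mathbb Z[1/M]$ of relative dimension $D-|I|$. The identities
$$\mathrm{div}(f\circ h)=\sum_jN_j(f)\mathcal E_j,\qquad \mathrm{div}(h^*dx)=\sum_j(\nu_j-1)\mathcal E_j$$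
hold on the generic fiber: all these divisors are supported on $\bigcup E_j$, since $h$ is an isomorphism over $\{\Phi\ne0\}$ and each $x_{kk}$ and $g_l$ divides $\Phi$, while $\det=\prod_kx_{kk}$. They can fail on $\mathcal Y$ only by divisors supported in finitely many fibers, so after enlarging $M$ they hold on $\mathcal Y$.

**Step 3: computing on residue classes (Denef).** Now we evaluate (4) for $p\nmid M$. The set $\{\Phi=0\}$ is null. Every $x\in\mathfrak O^D$ with $\Phi(x)\ne0$ lifts uniquely to $Y(K)$, hence by the valuative criterion of properness to $\mathcal Y(\mathfrak O)$. So the integral may be computed on $\mathcal Y(\mathfrak O)$, one residue class at a time.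

Let $\bar y\in\mathcal Y(\mathbb F_q)$ lie on exactly the $\bar{\mathcal E}_j$ with $j\in I$, and let $z_j$ ($j\in I$) be local equations. Their differentials at $\bar y$ in the special fiber are linearly independent, because the cotangent space of $\bigcap_{j\in I}\bar{\mathcal E}_j$ at $\bar y$ is the quotient by their span and has dimension $D-|I|$. Complete them by functions vanishing at $\bar y$ to $z_1,\dots,z_D$ whose differentials form a basis at $\bar y$. The resulting map from a neighborhood of $\bar y$ in $\mathcal Y_{\mathfrak O}$ to $\mathbb A^D_{\mathfrak O}$ is étale at $\bar y$. By Hensel's lemma it identifies the residue class of $\bar y$ with $\mathfrak m^D$, and we measure there with $|dz|$. By the divisor identities,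
$$f\circ h=\text{unit}\cdot\prod_{j\in I}z_j^{N_j(f)},\qquad h^*dx=\text{unit}\cdot\prod_{j\in I}z_j^{\nu_j-1}\,dz$$
near $\bar y$, and the units take values in $\mathfrak O^\times$ on the residue class. The part of $\mathfrak m^D$ where $v(z_j)=n_j\ge1$ for $j\in I$ has measure
$$q^{-(D-|I|)}\prod_{j\in I}(1-q^{-1})q^{-n_j}=q^{-D}(q-1)^{|I|}q^{-\sum n_j}.$$
On it, $\prod_k|x_{kk}|^{s-k}$ times the density of $h^*dx$ is $q^{-\sum_jn_j(\sum_kN_j(x_{kk})(s-k)+\nu_j-1)}$. Summing,
$$\zeta_{\mathcal A\otimes\mathfrak O}(s)=(1-q^{-1})^{-d}\sum_I|\bar E_I^\circ(\mathbb F_q)|\,q^{-D}(q-1)^{|I|}\sum_{n\in C_I\cap\mathbb Z^I}q^{-\sum_jn_j(A_j+B_js)},\tag{5}$$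
with $A_j=\nu_j-\sum_kkN_j(x_{kk})$, $B_j=\sum_kN_j(x_{kk})\ge0$, and
$$C_I=\Big\{n\in\mathbb R_{>0}^I:\ \textstyle\sum_jn_jN_j(\det)\le\sum_jn_jN_j(g_l)\ \forall l\Big\}.$$
If $B_j=0$, then all $N_j(x_{kk})=0$, so $A_j=\nu_j\ge1$. This will matter.

**Step 4: summing over the cones.** Let $P_I\subset\mathbb R_{\ge0}^I$ be the closed rational polyhedral cone given by the same inequalities. It is pointed. A coordinate is a nonnegative linear function on each face, so it is either identically $0$ on the face or positive on its relative interior. Hence $C_I=P_I\cap\mathbb R_{>0}^I$ is the union of the relative interiors of those faces of $P_I$ not contained in a coordinate hyperplane. The face fan of $P_I$ has a unimodular simplicial refinement (a textbook fact of toric geometry), and each relatively open cone of the refinement lies in the relative interior of one face. So $C_I$ is a finite disjoint union of relatively open unimodular simplicial cones, each with at most $|I|$ generators $v\in\mathbb Z_{\ge0}^I\setminus\{0\}$, whose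 lattice points are uniquely the combinations of the generators with integer coefficients $\ge1$.

For a generator $v$ put $a(v)=\sum v_jA_j$ and $b(v)=\sum v_jB_j\ge0$. If $b(v)=0$, then $v$ is supported on indices with $B_j=0$, so $a(v)\ge1$. Summing the geometric series for $\mathrm{Re}(s)\gg0$, we obtain for almost all $p$ and all $K/\mathbb Q_p$
$$\zeta_{\mathcal A\otimes\mathfrak O}(s)=\sum_{i=1}^r|\bar V_i(\mathbb F_q)|\,W_i(q,q^{-s}),\qquad W_i=\frac{(X-1)^{m_i}X^{-D}}{(1-X^{-1})^d}\prod_{j=1}^{n_i}\frac{X^{-a_{ij}}Y^{b_{ij}}}{1-X^{-a_{ij}}Y^{b_{ij}}},\tag{6}$$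
$$n_i\le m_i,\qquad a_{ij}\in\mathbb Z,\quad b_{ij}\in\mathbb Z_{\ge0},\qquad a_{ij}\ge1\ \text{ if }\ b_{ij}=0,$$
where each $V_i$ is some $E_I^\circ$, with $m_i=|I|$, repeated once for each cone in the decomposition of $C_I$.

**Step 5: reading off $\zeta_{\rm top}$.** We check that (6) may be used in the definition. We have $1-X^{-a-bs}=(a+bs)(X-1)+O((X-1)^2)$, and $a+bs\ne0$ in $\mathbb Q(s)$ for all pairs $(a,b)=(a_{ij},b_{ij})$. Since $n_i\le m_i$, $(1-X^{-1})^dW_i(X,X^{-s})$ lies in $\mathbb Q(s)[[X-1]]$. Its constant term is $0$ if $n_i<m_i$ and $\prod_j(a_{ij}+b_{ij}s)^{-1}$ if $n_i=m_i$. Hence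
$$\zeta_{\mathcal A,\rm top}(s)=\sum_{i:\,n_i=m_i}\chi(V_i(\mathbb C))\prod_{j=1}^{n_i}\frac1{a_{ij}+b_{ij}s}.\tag{7}$$
Both sides of (6) are convergent power series in $q^{-s}$ for $\mathrm{Re}(s)\gg0$. Comparing coefficients gives an identity of formal power series in $Y$:
$$\sum_ea_e(\mathcal A,K)\,Y^e=\sum_i|\bar V_i(\mathbb F_q)|\,W_i(q,Y).\tag{8}$$

**The case $\mathcal A=(\mathbb Z,0)$.** Here $D=1$, $\Phi=x$, and no resolution is needed. There is one divisor, the origin, with $N=1$, $\nu=1$, $A=0$, $B=1$. The set $I=\emptyset$ gives $V_1=\mathbb A^1\setminus0$ and $W_1=\frac{X^{-1}}{1-X^{-1}}$. The origin gives $V_2=$ point and $W_2=\frac{(X-1)X^{-1}}{1-X^{-1}}\cdot\frac{Y}{1-Y}=\frac Y{1-Y}$. The sum is $(q-1)\frac{q^{-1}}{1-q^{-1}}+\frac Y{1-Y}=\frac1{1-Y}$, as it should be. Note that $W_1$ has a pole at $X=1$ with $Y$ fixed, which only the point count $q-1$ cancels. In general we have no such direct control, and the next section replaces it by an argument about integers.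

## 5. $\ell$-adic interpolation in $q$, and why there is no pole at $q=1$

**Step 1: point counts as analytic functions.** We want functions $c_i(t)$ with $c_i(t)=|\bar V_i(\mathbb F_{p^{Nt}})|$ for integers $t\geq1$ and $c_i(0)=\chi(V_i(\mathbb C))$. Fix $\ell$. Take $p\ne\ell$ outside a finite set so that (6) holds and
$$\sum_k(-1)^k\dim H^k_c(\bar V_i\otimes\overline{\mathbb F}_p,\mathbb Q_\ell)=\chi(V_i(\mathbb C))\quad\text{for all }i.$$
The last condition holds for almost all $p$. Indeed, for the structure map $f$ of the model of $V_i$, the sheaves $R^kf_!\mathbb Q_\ell$ are constructible, hence lisse on a dense open subset of the base. Proper base change identifies their stalks with $H^k_c$ of the geometric fibers, and comparison identifies the generic stalk with $H_c^k(V_i(\mathbb C),\mathbb Q_\ell)$. Finally, $\chi_c=\chi$ for complex varieties.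

By the Grothendieck–Lefschetz trace formula,
$$|\bar V_i(\mathbb F_{p^f})|=\sum_\kappa\epsilon_{i\kappa}\alpha_{i\kappa}^f\quad(f\ge1),\qquad\epsilon_{i\kappa}=\pm1,\qquad\sum_\kappa\epsilon_{i\kappa}=\chi(V_i(\mathbb C)),$$
where the $\alpha_{i\kappa}$ are the Frobenius eigenvalues on the $H^k_c$ and $\epsilon_{i\kappa}=(-1)^k$. The $\alpha_{i\kappa}$ are $\ell$-adic units, because Frobenius is an automorphism of the finitely generated $\mathbb Z_\ell$-modules $H_c^k(\,\cdot\,,\mathbb Z_\ell)$.

Let $F/\mathbb Q_\ell$ be a finite extension containing all $\alpha_{i\kappa}$, with ring of integers $\mathcal O_F$. The group $(\mathcal O_F/\ell^2)^\times$ is finite, so there is $N_0\ge1$ with $\alpha_{i\kappa}^{N_0}\equiv1$ and $p^{N_0}\equiv1\bmod\ell^2\mathcal O_F$. Let $N$ be any multiple of $N_0$.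

Recall the $\ell$-adic logarithm and exponential, with $v_\ell(\ell)=1$. For $x\in\ell^2\mathcal O_F$ we have $v_\ell(x^n/n)\ge2n-(n-1)\geq 2$, so $\log(1+x)$ converges to an element of $\ell^2\mathcal O_F$. Also $v_\ell(x^n/n!)\ge2n-(n-1)\to\infty$, so $\exp$ converges on $\ell^2\mathcal O_F$, and $\exp(\log(1+x))=1+x$. Put
$$\lambda=\log(p^N),\qquad c_i(t)=\sum_\kappa\epsilon_{i\kappa}\exp\big(t\log\alpha_{i\kappa}^N\big).$$
Then $\lambda\ne0$ since $p^N\ne1$. The series $c_i(t)$ and $e^{\lambda t}$ converge for $|t|_\ell\le1$. For integers $t\ge1$ we have $e^{\lambda t}=p^{Nt}$ and $c_i(t)=|\bar V_i(\mathbb F_{p^{Nt}})|$, and $c_i(0)=\sum_\kappa\epsilon_{i\kappa}=\chi(V_i(\mathbb C))$.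

**Step 2: the interpolating series.** We substitute into (8). Set
$$G(t,Y)=\sum_ic_i(t)\,W_i(e^{\lambda t},Y).\tag{9}$$
In $W_i$, a factor with $b_{ij}=0$ is $e^{-a\lambda t}/(1-e^{-a\lambda t})$ with $a\ge1$, hence in $t^{-1}F[[t]]$. Multiplied by one of the $m_i\ge n_i$ factors $e^{\lambda t}-1\in tF[[t]]$, it lies in $F[[t]]$. Factors with $b_{ij}\ge1$ equal $\sum_{n\ge1}e^{-na\lambda t}Y^{nb}\in F[[t]][[Y]]$. Finally $(1-e^{-\lambda t})^{-d}\in t^{-d}F[[t]]$. Thus $G\in t^{-d}F[[t]][[Y]]$, and we can collect it in two ways: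
$$G=\sum_eg_e(t)Y^e=\sum_{r\ge-d}G_r(Y)\,t^r,\qquad g_e(t)\in t^{-d}F[[t]],\quad G_r\in F[[Y]].$$

**Step 3: $g_e(t)$ has no pole at $t=0$.** This is the point where integrality is used. The series $g_e(t)$ is a polynomial in finitely many functions: the $c_i(t)$, $e^{\pm\lambda t}$, and inverses of functions $1-e^{-a\lambda t}=t(a\lambda+\cdots)$ with $a\ge1$. Laurent series converging on some punctured disc around $0$ form a field, in which evaluation at small $t\ne0$ respects sums, products and inverses. So $g_e(t)$ converges for small $t\ne0$. At $t=\ell^m$ with $m$ large (depending on $e$), (8) and Step 1 show that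
$$g_e(\ell^m)=a_e(\mathcal A,K_m)\in\mathbb Z,$$
since $K_m$ has residue field of size $p^{N\ell^m}$. If $g_e$ had a pole at $0$, then $|g_e(\ell^m)|_\ell\to\infty$ as $m\to\infty$. This is impossible for integers, whose $\ell$-adic absolute values are at most $1$. So $g_e(t)\in F[[t]]$, and by continuity
$$g_e:=g_e(0)=\lim_{m\to\infty}a_e(\mathcal A,K_m)\in\mathbb Z_\ell,\tag{10}$$
because $\mathbb Z_\ell$ is closed. Since this holds for every $e$, $G_r=0$ for all $r<0$, and $G_0(Y)=\sum_eg_eY^e$. Part 1 of Theorem 2 is proved.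

**Step 4: the $G_r$ are rational.** We need this in order to set $Y=e^{-u}$ later. Let $\Lambda=F[Y][(1-Y^b)^{-1}:b\ge1]\subset F[[Y]]$. For $b\ge1$ write $e^{-a\lambda t}=1-\tau$ with $\tau\in tF[[t]]$. Then $1-e^{-a\lambda t}Y^b=(1-Y^b)+\tau Y^b$, so
$$\big(1-e^{-a\lambda t}Y^b\big)^{-1}=\sum_{k\ge0}(-\tau Y^b)^k(1-Y^b)^{-k-1}\in\Lambda[[t]].$$
All other factors of (9) lie in $\Lambda((t))$ as well. So $G\in\Lambda((t))$ and all $G_r\in\Lambda$.

## 6. Weights in $F((u))((t))$ and the line $t^{k-d}u^{-k}$

We now compare $G_0$ with $\zeta_{\mathcal A,\rm top}$. Both are contained in $G(t,e^{-u})$: the topological zeta function is its part of lowest total degree in $(t,u)$, and $G_0(e^{-u})$ is its part of degree $0$ in $t$. The number $\mathfrak M(\mathcal A)$ sits where they meet.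

**Step 1: the ring and the weights.** The element $1-e^{-bu}=bu+\cdots$ is invertible in $F((u))$ for $b\ge1$, so $Y\mapsto e^{-u}$ defines a homomorphism $\Lambda\to F((u))$. Coefficientwise in $t$ it gives a homomorphism $\Lambda((t))\to\mathcal R:=F((u))((t))$.

**Definition.** An element $\sum_rt^r\varphi_r(u)\in\mathcal R$ has *weight $\ge w$* if $\varphi_r\in u^{w-r}F[[u]]$ for all $r$. For such an element put
$$\mathrm{lead}_w=\sum_r\big([u^{w-r}]\varphi_r\big)\,t^ru^{w-r},$$
the part of total degree $w$ in $(t,u)$.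

Suppose $x=\sum t^r\varphi_r$ has weight $\ge w$ and $y=\sum t^r\psi_r$ has weight $\ge w'$. The $t^r$-coefficient of $xy$ is the finite sum $\sum_{r'+r''=r}\varphi_{r'}\psi_{r''}\in u^{w+w'-r}F[[u]]$, whose coefficient of $u^{w+w'-r}$ is $\sum_{r'+r''=r}[u^{w-r'}]\varphi_{r'}\cdot[u^{w'-r''}]\psi_{r''}$. So $xy$ has weight $\ge w+w'$ and $\mathrm{lead}_{w+w'}(xy)=\mathrm{lead}_w(x)\,\mathrm{lead}_{w'}(y)$. An element of weight $\ge w+1$ also has weight $\ge w$, with $\mathrm{lead}_w=0$. An element of $F[[t,u]]$ has weight $\ge0$, and its $\mathrm{lead}_0$ is its constant term.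

**Example.** For $(\mathbb Z^2,0)$ we have $G=\frac1{(1-Y)(1-e^{\lambda t}Y)}$, so $G(t,e^{-u})=\frac1{(1-e^{-u})(1-e^{-(u-\lambda t)})}$ has weight $\ge-2$ and
$$\mathrm{lead}_{-2}=\frac1{u(u-\lambda t)}=\sum_{k\ge2}\lambda^{k-2}t^{k-2}u^{-k}.$$
On the other side $\zeta_{\rm top}=\frac1{s(s-1)}=\sum_{k\ge2}s^{-k}$. The coefficient of $s^{-k}$ has moved to $\lambda^{k-2}t^{k-2}u^{-k}$. The naive answer $1/s^2$ of Section 3 keeps only $k=2$, the part with $t^0$.

**Step 2: the leading part of each summand of $G$.** Let $w_{ij}=a_{ij}\lambda t+b_{ij}u$. It is invertible in $\mathcal R$, with inverse homogeneous of weight $-1$. If $b_{ij}\ge1$, then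
$$w_{ij}^{-1}=\sum_{k\ge0}(-a_{ij}\lambda)^kb_{ij}^{-k-1}t^ku^{-k-1};$$
if $b_{ij}=0$, then $w_{ij}^{-1}=(a_{ij}\lambda)^{-1}t^{-1}$, which makes sense because $a_{ij}\geq1$ and $\lambda\ne0$. The image of $1-e^{-a_{ij}\lambda t}Y^{b_{ij}}$ in $\mathcal R$ is $1-e^{-w_{ij}}$. With $\theta(w)=w/(1-e^{-w})\in1+w\mathbb Q[[w]]$ we have
$$\frac1{1-e^{-w_{ij}}}=w_{ij}^{-1}\,\theta(w_{ij}),\qquad\theta(w_{ij})\in F[[t,u]]\text{ with constant term }1 .$$
The $i$-th summand of $G(t,e^{-u})$ is
$$c_i(t)\,\frac{(e^{\lambda t}-1)^{m_i}e^{-D\lambda t}}{(1-e^{-\lambda t})^d}\prod_{j=1}^{n_i}\frac{e^{-w_{ij}}}{1-e^{-w_{ij}}} .$$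
Here $c_i(t)$ has $\mathrm{lead}_0=c_i(0)=\chi(V_i(\mathbb C))$. The fraction in front is $(\lambda t)^{m_i-d}$ times an element of $1+tF[[t]]$. Each factor of the product is $w_{ij}^{-1}$ times an element of $F[[t,u]]$ with constant term $1$. So the summand has weight $\ge m_i-d-n_i\ge-d$. Its $\mathrm{lead}_{-d}$ is $0$ if $n_i<m_i$, and
$$\chi(V_i(\mathbb C))\,(\lambda t)^{m_i-d}\prod_jw_{ij}^{-1}\qquad\text{if }n_i=m_i .$$

**Step 3: recognizing $\zeta_{\rm top}$.** By (7), $\zeta_{\mathcal A,\rm top}$ is a combination of products of factors $\frac1{a+bs}$ that lie in $\mathbb Q[[s^{-1}]]$: the factor is the constant $\frac1a$ if $b=0$, and $\frac{s^{-1}}{b+as^{-1}}$ if $b\ge1$. So $\zeta_{\mathcal A,\rm top}=\sum_{k\ge0}z_ks^{-k}$. The substitution $s^{-1}\mapsto\lambda t/u$ is a homomorphism $\mathbb Q[[s^{-1}]]\to\mathcal R$ that sends $\frac1{a+bs}$ to $\frac{\lambda t}{a\lambda t+bu}$. For $n_i=m_i$ we may distribute the $m_i$ factors $\lambda t$ over the $n_i$ factors $w_{ij}^{-1}$, and obtain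
$$\mathrm{lead}_{-d}\,G(t,e^{-u})=(\lambda t)^{-d}\sum_{n_i=m_i}\chi(V_i(\mathbb C))\prod_j\frac{\lambda t}{a_{ij}\lambda t+b_{ij}u}=(\lambda t)^{-d}\,\zeta_{\mathcal A,\rm top}(s)\Big|_{s^{-1}=\lambda t/u}=\sum_{k\ge0}z_k\,\lambda^{k-d}\,t^{k-d}u^{-k}.\tag{11}$$

**Step 4: conclusion of the proof of Theorem 2.** By Section 5, $G(t,e^{-u})=\sum_{r\ge0}t^rG_r(e^{-u})$ contains no negative powers of $t$. Since $\lambda\ne0$, (11) forces $z_k=0$ for $k<d$. That is, $\deg\zeta_{\mathcal A,\rm top}\le-d$ and $\mathfrak M(\mathcal A)=z_d$.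

Now look at $t^0$. Weight $\ge-d$ means $G_0(e^{-u})\in u^{-d}F[[u]]$, and by (11) its coefficient of $u^{-d}$ is $z_d$. Since $1-e^{-u}=u+\cdots$, the rational function $G_0$ has a pole of order at most $d$ at $Y=1$, and
$$\mathfrak M(\mathcal A)=z_d=[u^{-d}]\,G_0(e^{-u})=\big[(1-Y)^dG_0(Y)\big]_{Y=1}.\qquad\blacksquare$$

## 7. The identity $G_0^{\mathcal A'}(Y)=G_0^{\mathcal A}(Y)/(1-Y)$ and Theorem 1

We combine the Lemma with Theorem 2 for both rings. Fix $\ell$ and a prime $p$ to which Theorem 2 applies for both $\mathcal A$ and $\mathcal A'$; almost all primes qualify. Take $N$ to be a common multiple of the two values of $N_0$, so that the same fields $K_m$ serve both rings, and $F$ large enough for both. Let $q_m=p^{N\ell^m}$. Since $p^N\equiv1\bmod\ell$, we have $q_m-1=(p^N)^{\ell^m}-1\to0$ $\ell$-adically.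

By the Lemma, $a_e(\mathcal A',K_m)-\sum_{k=0}^ea_{e-k}(\mathcal A,K_m)$ is an integer multiple of $q_m-1$, so it tends to $0$ in $\mathbb Z_\ell$. Taking limits with (10), for every $e$,
$$g_e(\mathcal A')=\sum_{k=0}^eg_{e-k}(\mathcal A),\qquad\text{i.e.}\qquad G_0^{\mathcal A'}(Y)=\frac{G_0^{\mathcal A}(Y)}{1-Y}.$$
As $\mathcal A'$ has rank $d+1$, Theorem 2 gives
$$\mathfrak M(\mathcal A')=\big[(1-Y)^{d+1}G_0^{\mathcal A'}(Y)\big]_{Y=1}=\big[(1-Y)^dG_0^{\mathcal A}(Y)\big]_{Y=1}=\mathfrak M(\mathcal A).$$
The value is finite by Theorem 2. It lies in $\mathbb Q$ because it is a coefficient of the expansion of $\zeta_{\mathcal A,\rm top}\in\mathbb Q(s)$ in powers of $s^{-1}$. Since $\mathcal A\oplus(\mathbb Z^{r+1},0)=(\mathcal A\oplus(\mathbb Z^r,0))\oplus(\mathbb Z,0)$, iteration gives the last statement of Theorem 1. $\blacksquare$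

## 8. Several operations, graded bases, and central extensions

**Proof of Theorem 3(a).** We go through the places where the multiplication was used. There are two.

- In Section 4, closure of $U(x)$ under a multilinear operation $\omega$ of arity $r\geq1$ means that $\det x$ divides the entries of all vectors $\omega(x_{i_1},\dots,x_{i_r})\,\mathrm{adj}(x)$. These are again conditions $v(\det x)\le v(g_l(x))$ with $g_l\in\mathbb Z[x]$.
- In the Lemma, $\omega((b_1,z_1),\dots,(b_r,z_r))=(\omega(b_1,\dots,b_r),0)$. So $U$ is closed iff $U'$ is closed and $\varphi$ vanishes on the span of all $\omega(U',\dots,U')$. The number of such $\varphi$ is the cardinality of a finite $\mathfrak O$-module, again a power of $q$.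

Everything else is unchanged, including the case $d=0$. Here $\zeta_{\rm top}$ is the function (7) attached to a formula (6). It does not depend on which formula of this shape is used: for two formulas take a common $p$ and $N$. Each $g_e(t)$ is determined by its values $a_e(\mathcal A,K_m)$ at the points $\ell^m\to0$, since zeros of a nonzero convergent power series do not accumulate at $0$. Hence $G$ is the same for both, and so is $\zeta_{\rm top}$ by (11).

Two-sided ideals of $\mathcal A$ are the submodules closed under the unary operations of left and right multiplication by basis elements. In $\mathcal A\oplus(\mathbb Z,0)$ these operations are extended by $0$, and the additional basis element multiplies as $0$. So the ideal case is covered. $\blacksquare$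

**Proof of Theorem 3(b).** The plan is to let roots of unity act and count fixed points.

**Step 1: the action.** The degrees of the $a_i$ generate a finitely generated torsion-free, hence free, abelian group. Choose a homomorphism from it to $\mathbb Z$ that keeps the $d$ degrees distinct (avoid finitely many hyperplanes), and let $n_i\in\mathbb Z$ be the image of $\deg a_i$. If $0\ne a_ia_j\in\mathbb Za_k$, then $n_k=n_i+n_j$. Put $D_0=\max_{i,j}|n_i-n_j|$. Let $p$ be as in Theorem 2 and not dividing any nonzero structure constant with respect to $a_1,\dots,a_d$. For $K=K_m$ and $q=q_m=p^{N\ell^m}$, the cyclic group $\mu_{q-1}\subset\mathfrak O^\times$ acts on $\mathcal A\otimes\mathfrak O$ by algebra automorphisms, $\xi$ sending $a_i$ to $\xi^{n_i}a_i$. Hence it acts on the finite set of subalgebras of index $q^e$.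

**Step 2: a large stabilizer forces a diagonal subalgebra.** Suppose the stabilizer of $U$ has order $m'>D_0$, with generator $\xi$. For $i\ne j$ we have $0<|n_j-n_i|<m'$, so $\xi^{n_j-n_i}\ne1$. Also $p\nmid m'$, as $m'\mid q-1$. Consider the operator $\frac1{m'}\sum_{k=0}^{m'-1}\xi^{-kn_i}\cdot(\text{action of }\xi^k)$. It multiplies $a_j$ by $\frac1{m'}\sum_k\xi^{k(n_j-n_i)}$, which is $1$ for $j=i$ and $0$ for $j\ne i$. So it is the coordinate projection onto $\mathfrak Oa_i$, and it preserves $U$. Thus $U=\bigoplus_i\pi^{e_i}\mathfrak Oa_i$, and $U$ is fixed by the whole group.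

**Step 3: non-fixed subalgebras disappear in the limit.** By Step 2 every non-fixed orbit has size $(q-1)/m'$ with $m'\le D_0$. Since $|m'|_\ell\ge1/m'$, its $\ell$-adic absolute value is at most $D_0|q-1|_\ell$. By the ultrametric inequality the non-fixed subalgebras contribute a number of absolute value at most $D_0|q_m-1|_\ell\to0$ to $a_e(\mathcal A,K_m)$.

**Step 4: counting the fixed ones.** Once $q_m-1>D_0$, the fixed $U$ are exactly the subalgebras of the form $\bigoplus\pi^{e_i}\mathfrak Oa_i$. Since nonzero structure constants are units in $\mathfrak O$, such a module is a subalgebra iff $e_k\le e_i+e_j$ whenever $0\ne a_ia_j\in\mathbb Za_k$. So these subalgebras correspond to $(e_i)\in C\cap\mathbb Z^d$ with $\sum e_i=e$, where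
$$C=\{x\in\mathbb R_{\ge0}^d:\ x_k\le x_i+x_j\text{ whenever }0\ne a_ia_j\in\mathbb Za_k\}.$$
Hence $G_0(Y)=\sum_{x\in C\cap\mathbb Z^d}Y^{\sum x_i}$. This lies in $\mathbb Q[Y][(1-Y^b)^{-1}:b\ge1]$: decompose the rational cone $C$ into relatively open unimodular cones as in Section 4.

**Step 5: a volume.** Since $G_0$ is a rational function over $\mathbb Q$, the value in part 3 of Theorem 2 may be computed as a real limit with $Y=e^{-u}$, $u\to0^+$, where $(1-Y)^d$ may be replaced by $u^d$. Now
$$u^d\sum_{x\in C\cap\mathbb Z^d}e^{-u\sum x_i}=\int_{\mathbb R_{\ge0}^d}f_u(y)\,dy,\qquad f_u(y)=\mathbf 1_C\big(u\lfloor y/u\rfloor\big)\,e^{-\sum u\lfloor y_i/u\rfloor},$$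
where $\lfloor y/u\rfloor$ is taken coordinatewise. As $u\to0^+$, $f_u(y)\to\mathbf 1_C(y)e^{-\sum y_i}$ off the boundary of $C$, a null set, and $f_u(y)\le e^de^{-\sum y_i}$ for $u\le1$. By dominated convergence,
$$\mathfrak M(\mathcal A)=\int_Ce^{-\sum x_i}\,dx .$$
If $v=\mathrm{vol}\{x\in C:\sum x_i\le1\}$, then $\mathrm{vol}\{x\in C:\sum x_i\le h\}=vh^d$, so the integral equals $\int_0^\infty e^{-h}\,d\,v\,h^{d-1}\,dh=d!\,v$. The point $(1,\dots,1)$ satisfies all inequalities strictly, because $1<1+1$ and $1>0$, so it is an interior point of $C$ and $v>0$. Thus $0\ne\mathfrak M(\mathcal A)\ne\infty$, which is the degree conjecture for $\mathcal A$. $\blacksquare$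

**Proof of Theorem 3(c).** The ring $\mathcal H$ is $\mathbb Z^2$-graded, with $x,y,z$ of degrees $(1,0),(0,1),(1,1)$. So (b) applies with $C=\{e\in\mathbb R_{\ge0}^3:e_z\le e_x+e_y\}$. Integrating first over $e_z$, and then over $m=e_x+e_y$, which has density $m$,
$$\mathfrak M(\mathcal H)=\int_0^\infty m\,e^{-m}(1-e^{-m})\,dm=1-\tfrac14=\tfrac34,$$
in agreement with Sections 1 and 2. The quotient $\mathcal H/Z(\mathcal H)$ is $(\mathbb Z^2,0)$, graded with degrees $(1,0),(0,1)$. Here $C=\mathbb R_{\ge0}^2$ and $\mathfrak M=\int_Ce^{-x_1-x_2}\,dx=1$. $\blacksquare$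

One can see which line of the Lemma fails for a central extension. If the product is $(a,z)(b,w)=(ab,\beta(a,b))$, the condition on $\varphi$ becomes $\varphi(ab)\equiv\beta(a,b)\bmod\pi^k$. The solutions form either a coset of $\mathrm{Hom}_{\mathfrak O}(U'/U'^2,\mathfrak O/\pi^k)$ or the empty set. So their number is a power of $q$ *or zero*, and the congruence to $1$ modulo $q-1$ is lost. For $\mathcal H$ the empty case occurs exactly when $k>f$, as computed in Example 2.
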